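# Two finite structures without a join

## 1. Averages modulo 2 and modulo 3

Fix a prime $p$ and consider the operations on $\mathbb Z_p$ of the form
$$f(x_1,\dots,x_n)=a_1x_1+\dots+a_nx_n,\qquad a_1+\dots+a_n=1 .$$
Think of them as weighted averages modulo $p$. Write $\mathcal L_p$ for the set of all of them, for all $n\ge1$.

Take $p=2$. The weights $(a_1,a_2)$ with $a_1+a_2=1$ are $(1,0)$ and $(0,1)$, so the only binary members of $\mathcal L_2$ are the two projections. Neither satisfies
$$b(x,y)=b(y,x). \tag{1}$$
Among the ternary members we find $x+y+z$, which satisfies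
$$t(x,y,z)=t(y,z,x). \tag{2}$$

Take $p=3$. Now $2x+2y$ is allowed, because $2+2=1$ in $\mathbb Z_3$, and it satisfies (1). But a linear ternary operation satisfying (2) has three equal weights $a$, and $3a=0\ne1$. So $\mathcal L_3$ has an operation satisfying (1) and none satisfying (2), while for $\mathcal L_2$ it is the other way round.

Say, loosely for the moment, that one set of operations is *above* another if it can imitate the identities that the other satisfies. Neither $\mathcal L_2$ nor $\mathcal L_3$ is above the other. There is an obvious best object below both: take pairs $(f,g)$ of operations of equal arity, $f\in\mathcal L_2$ and $g\in\mathcal L_3$. Such pairs satisfy exactly what both components satisfy.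

What about above? Anything above both must have an operation satisfying (1) and one satisfying (2), and the one-element set certainly does. But is there a *best*, that is least, object above both? There is no construction as obvious as "take pairs". For general finite structures this is the question, taken from Manuel Bodirsky and Albert Vucaj, "Two-element structures modulo primitive positive constructability", arXiv:1905.12333 (2019): is the poset of finite structures under pp-constructability a lattice? We shall see that it is not.

## 2. The poset $\mathfrak P_{\rm fin}$, through structures and through clones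

All structures are relational, with a finite nonempty domain; the signature may be arbitrary, possibly infinite. A *primitive positive* (pp) formula is built from atomic formulas and equalities by conjunction and existential quantification.

**Definition (pp-construction).** A *pp-power* of $\mathbb A$ is a structure with domain $A^n$, for some $n\ge1$, each of whose $k$-ary relations, viewed as a $kn$-ary relation on $A$, is pp-definable in $\mathbb A$. The structure $\mathbb A$ *pp-constructs* $\mathbb B$ if $\mathbb B$ is homomorphically equivalent to a pp-power of $\mathbb A$, that is, there are homomorphisms in both directions.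

*Example.* Let $\mathbb A=(\mathbb Z_2;T)$ with $T=\{(0,1),(1,0)\}$. On $A^2$ define an edge from $(x_1,x_2)$ to $(y_1,y_2)$ by the pp-formula $y_1=x_2\wedge T(x_1,y_2)$. Then
$$(0,0)\to(0,1)\to(1,1)\to(1,0)\to(0,0),$$
and there are no other edges. So a single undirected edge pp-constructs the directed $4$-cycle.

Pp-constructability is a preorder. Identify structures that pp-construct each other, write $\overline{\mathbb A}$ for the class of $\mathbb A$, and put $\overline{\mathbb A}\le\overline{\mathbb B}$ iff $\mathbb A$ pp-constructs $\mathbb B$. This poset is $\mathfrak P_{\rm fin}$. Its bottom element is $\overline{\mathbb K_3}$, since $\mathbb K_3$ pp-constructs all finite structures.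

We work on the side of operations. A *clone* on a set $D$ is a set of operations on $D$, all of arity at least $1$, that contains the projections and is closed under composition. $\operatorname{Pol}(\mathbb A)$ is the clone of operations preserving all relations of $\mathbb A$. Every clone on a finite set $D$ is $\operatorname{Pol}$ of a structure on $D$: take all relations it preserves.

It is convenient to let arities be finite sets. For a clone $\mathcal C$ on $D$ and a finite nonempty set $Y$ let $\mathcal C^{(Y)}$ be the set of $Y$-ary members $f:D^Y\to D$. An argument is a map $z:Y\to D$.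

**Definition (minor).** For $f\in\mathcal C^{(Y)}$ and a map $\sigma:Y\to Z$ put $f^\sigma(z)=f(z\circ\sigma)$ for $z\in D^Z$.

*Example.* For $\sigma:\{1,2,3\}\to\{1,2\}$ with $1\mapsto1$, $2\mapsto2$, $3\mapsto1$ we get $f^\sigma(x,y)=f(x,y,x)$. A minor renames and identifies variables.

For $\tau:Z\to W$ we have $(f^\sigma)^\tau(w)=f^\sigma(w\circ\tau)=f(w\circ\tau\circ\sigma)$, so
$$(f^\sigma)^\tau=f^{\tau\sigma}. \tag{3}$$

**Definition (minor-preserving map).** A map $\xi:\mathcal C\to\mathcal D$ between clones is *minor-preserving* if it preserves arities and $\xi(f^\sigma)=\xi(f)^\sigma$ for all $f$ and $\sigma$. We write $\mathcal C\to\mathcal D$ if such a map exists.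

If $\xi$ is given only for arities $\{1,\dots,n\}$, it extends to finite sets: for a bijection $\beta:Y\to\{1,\dots,n\}$ put $\xi(f)=\big(\xi(f^\beta)\big)^{\beta^{-1}}$. Since $\xi$ commutes with permutations of variables, this does not depend on $\beta$. For $\sigma:Y\to Z$ and a bijection $\gamma$ from $Z$ to some $\{1,\dots,m\}$, formula (3) gives
$$\xi(f^\sigma)=\big(\xi(f^{\gamma\sigma})\big)^{\gamma^{-1}}=\Big(\xi\big((f^\beta)^{\gamma\sigma\beta^{-1}}\big)\Big)^{\gamma^{-1}}=\xi(f^\beta)^{\sigma\beta^{-1}}=\xi(f)^\sigma .$$

By a theorem of Barto, Opršal and Pinsker, $\mathbb A$ pp-constructs $\mathbb B$ if and only if $\operatorname{Pol}(\mathbb A)\to\operatorname{Pol}(\mathbb B)$. So $\mathfrak P_{\rm fin}$ is also the poset of clones on finite nonempty sets, with $\mathcal C\le\mathcal D$ iff $\mathcal C\to\mathcal D$, after identifying clones that map to each other. A minor-preserving map carries identities such as (1) and (2), which say that two minors are equal, from $\mathcal C$ to $\mathcal D$. In particular neither of $\mathcal L_2,\mathcal L_3$ maps to the other.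

Meets exist: $\mathcal C\times\mathcal D$, whose members are pairs of operations of equal arity acting componentwise, maps to $\mathcal C$ and to $\mathcal D$, and every clone that maps to both maps to $\mathcal C\times\mathcal D$. A *join* of $\mathcal A$ and $\mathcal B$ would be a clone $\mathcal F$ on a finite set with $\mathcal A\to\mathcal F$, $\mathcal B\to\mathcal F$, and $\mathcal F\to\mathcal E$ for every common upper bound $\mathcal E$.

*Example (a common upper bound built by hand).* Let $\mathcal I$ be the clone of all idempotent operations on $\{0,1\}$, where idempotent means $f(x,\dots,x)=x$. If a clone $\mathcal C$ has no constant unary operation, then $\mathcal C\to\mathcal I$. Choose a map $\varphi:\mathcal C^{(\{0,1\})}\to\{0,1\}$ that sends every operation of the form $z\mapsto u(z_0)$ to $0$, every operation of the form $z\mapsto u(z_1)$ to $1$ ($u$ unary in $\mathcal C$), and everything else anywhere. The two requirements do not collide: $u(z_0)=u'(z_1)$ for all $z$ would make $u$ constant. For $f\in\mathcal C^{(n)}$ and a tuple $x\in\{0,1\}^n$, viewed as a map $x:\{1,\dots,n\}\to\{0,1\}$, put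
$$\xi(f)(x)=\varphi(f^x).$$
If $x$ is constantly $0$, then $f^x(z)=f(z_0,\dots,z_0)$, so $\xi(f)(x)=0$; similarly for $1$. And $\xi(f^\sigma)(x)=\varphi((f^\sigma)^x)=\varphi(f^{x\sigma})=\xi(f)(x\circ\sigma)=\xi(f)^\sigma(x)$. So $\mathcal I$ lies above both $\mathcal L_2$ and $\mathcal L_3$. Keep the formula for $\xi$ in mind: *read the tuple $x$ as a renaming of variables, then evaluate $\varphi$*.

To show that $\mathcal A$ and $\mathcal B$ have no join, we look for common upper bounds $\mathcal E_1,\mathcal E_2,\dots$ such that no single common upper bound $\mathcal F$ maps to all of them. We need upper bounds $\mathcal E$ for which "$\mathcal C\to\mathcal E$" can be tested.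

## 3. Operations commuting with a group

If a group $G$ acts on a finite set $Y$, each $g\in G$ is a map $Y\to Y$, so $f^g\in\mathcal C^{(Y)}$ for $f\in\mathcal C^{(Y)}$. By (3), $f^{gh}=(f^h)^g$, so $g\cdot f=f^g$ is an action of $G$ on $\mathcal C^{(Y)}$.

**Definition (invariant member).** $f\in\mathcal C^{(Y)}$ is *$G$-invariant* if $f^g=f$ for all $g\in G$. Minor-preserving maps send $G$-invariant members to $G$-invariant members.

**Definition ($X_G$ and $\mathcal C_G$).** For a nontrivial finite group $G$ let $X_G=\bigsqcup_{H<G}G/H$, over all proper subgroups $H$, with $G$ acting by left multiplication. Let $\mathcal C_G$ be the clone of all operations on $X_G$ that commute with $G$, that is, the polymorphism clone of $(X_G;\text{graphs of } g\in G)$.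

The set $X_G$ is designed so that $G$ has no fixed point in it, while every proper subgroup $H$ has one, namely the coset $H\in G/H$.

*Examples.* For $q$ prime, the only proper subgroup of the cyclic group $C_q$ is trivial, so $X_{C_q}=C_q$, and a $C_q$-invariant member of arity $C_q$ is a $q$-ary operation with $c(x_1,\dots,x_q)=c(x_2,\dots,x_q,x_1)$. For $q=2,3$ these are (1) and (2). For $G=S_3$ the orbits of $X_G$ are $G/1$ with $6$ points, three orbits $G/H$ with $|H|=2$ and $3$ points each, and $G/A_3$ with $2$ points, so $|X_{S_3}|=17$.

**Lemma 1.** For a clone $\mathcal C$: $\mathcal C\to\mathcal C_G$ if and only if $\mathcal C$ has no $G$-invariant member of arity $X_G$.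

*Proof.* Put $X=X_G$.

**Step 1: without an invariant member, build the map.** The stabilizer of every $f\in\mathcal C^{(X)}$ is a proper subgroup, so it fixes a point of $X$. For one representative $f$ of each orbit choose such a point $x_f$, and put $\varphi(f^g)=gx_f$. If $f^g=f^{g'}$, then $g'=gs$ with $s$ in the stabilizer of $f$, so $g'x_f=gx_f$. Thus $\varphi:\mathcal C^{(X)}\to X$ is well defined and $G$-equivariant: $\varphi(f^g)=g\varphi(f)$ for all $f$. For $f\in\mathcal C^{(n)}$ and $x\in X^n$, viewed as $x:\{1,\dots,n\}\to X$, put $\xi(f)(x)=\varphi(f^x)$. Since $f^{g\circ x}=(f^x)^g$, we get $\xi(f)(g\circ x)=g\,\xi(f)(x)$, so $\xi(f)\in\mathcal C_G$. Since $(f^\sigma)^x=f^{x\sigma}$, we get $\xi(f^\sigma)(x)=\xi(f)(x\circ\sigma)=\xi(f)^\sigma(x)$, so $\xi$ is minor-preserving.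

**Step 2: an invariant member forbids the map.** Let $f\in\mathcal C^{(X)}$ be $G$-invariant and suppose $\xi:\mathcal C\to\mathcal C_G$ is minor-preserving. Then $e=\xi(f)$ is $G$-invariant and commutes with $G$. Evaluate it at the tuple $\mathrm{id}\in X^X$:
$$g\,e(\mathrm{id})=e(g\circ\mathrm{id})=e(\mathrm{id}\circ g)=e^g(\mathrm{id})=e(\mathrm{id}).$$
So $e(\mathrm{id})$ is a fixed point of $G$ in $X$, which is impossible. $\square$

*The averages, tested against $\mathcal C_G$.* Let $f(y)=\sum_{x\in X_G}a_xy_x$ be a member of $\mathcal L_p$. Then $f(y\circ g)=\sum_xa_xy_{gx}=\sum_xa_{g^{-1}x}y_x$, so $f$ is $G$-invariant iff $a$ is constant on orbits. The coefficient sum is then $\sum_Oa_O|O|$ over the orbits $O$. It can be made $1$ iff some orbit has size not divisible by $p$. By Lemma 1, $\mathcal L_p\to\mathcal C_G$ iff every proper subgroup of $G$ has index divisible by $p$. A Sylow $p$-subgroup has index prime to $p$, so this forces $G$ to be a $p$-group; conversely, in a $p$-group every proper subgroup has index divisible by $p$. Thus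
$$\mathcal L_p\to\mathcal C_G\iff G\text{ is a }p\text{-group}. \tag{4}$$

Here the natural first attempt stops. We would like to take $\mathcal L_2$ and $\mathcal L_3$ and produce many common upper bounds $\mathcal C_G$. By (4) there are none, since $G$ is nontrivial and would be both a $2$-group and a $3$-group. Replacing a single prime by two primes via products does not help. A pair is invariant iff both components are, so $\mathcal L_2\times\mathcal L_3\to\mathcal C_G$ iff $G$ is a $2$-group or a $3$-group, and $\mathcal L_5\times\mathcal L_7\to\mathcal C_G$ iff $G$ is a $5$-group or a $7$-group; again no $G$ serves both.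

The trouble is that the product uses *one* prime for all orbits of $X_G$. We want a clone for which the absence of an invariant member means: *each* orbit has size divisible by *some* prime of $\{2,3\}$, where the prime may change from orbit to orbit. This asks for operations on a domain that contains $\mathbb Z_2$ and $\mathbb Z_3$ side by side, so that an argument tuple can have coordinates of different colors.

## 4. The clones $\mathcal A_\pi$

**Definition ($\mathcal A_\pi$).** Let $\pi$ be a finite nonempty set of primes and $D_\pi=\bigsqcup_{p\in\pi}\mathbb Z_p$. A *coloring* of $Y$ is a map $\kappa:Y\to\pi$; let $D_\kappa=\prod_{y\in Y}\mathbb Z_{\kappa(y)}\subseteq D_\pi^Y$. A $Y$-ary operation $f$ is in $\mathcal A_\pi$ iff for every coloring $\kappa$ there are $p\in\kappa(Y)$ and $a_y\in\mathbb Z_p$, for $y\in\kappa^{-1}(p)$, with $\sum a_y=1$ and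
$$f(x)=\sum_{\kappa(y)=p}a_yx_y\in\mathbb Z_p\qquad\text{for all }x\in D_\kappa. \tag{5}$$

The sets $D_\kappa$ partition $D_\pi^Y$, and on each one $f$ chooses a color that occurs and averages the coordinates of that color. The prime $p$ and the $a_y$ are determined by $f$ and $\kappa$: $p$ is the color of the values, and $a_y$ is the change of the value when $x_y$ goes from $0$ to $1$.

*Examples.* $\mathcal A_{\{p\}}=\mathcal L_p$. For $\pi=\{2,3\}$, count the binary members: on $\mathbb Z_2^2$ there are $2$ averages, on $\mathbb Z_3^2$ there are $3$, and on each of $\mathbb Z_2\times\mathbb Z_3$, $\mathbb Z_3\times\mathbb Z_2$ the operation must be one of the two projections; so there are $2\cdot3\cdot2\cdot2=24$. None is commutative, because of $\mathbb Z_2^2$. For $\pi=\{3,5\}$ there is a commutative one: $2x+2y$ on $\mathbb Z_3^2$, $3x+3y$ on $\mathbb Z_5^2$, and "the argument of color $3$" on mixed pairs.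

**Lemma 2.** $\mathcal A_\pi$ is a clone.

*Proof.* The projection to $y$ satisfies (5) with $p=\kappa(y)$, $a_y=1$ and all other coefficients $0$. For composition, let $f$ be a $Y$-ary member, $g_y$ ($y\in Y$) $Z$-ary members, and $\kappa:Z\to\pi$. Each $g_y$ maps $D_\kappa$ into one $\mathbb Z_{\kappa'(y)}$ with $\kappa'(y)\in\kappa(Z)$, so $x\mapsto(g_y(x))_y$ maps $D_\kappa$ into $D_{\kappa'}$. On $D_{\kappa'}$ the operation $f$ is $\sum_{\kappa'(y)=p}b_yu_y$ with $\sum b_y=1$ and $p\in\kappa'(Y)\subseteq\kappa(Z)$. Each $g_y$ with $\kappa'(y)=p$ is a combination of $p$-colored coordinates with coefficient sum $1$. Substituting gives a combination of $p$-colored coordinates with coefficient sum $\sum b_y\cdot1=1$. $\square$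

The next lemma gives explicit finite structures with finite signature. Let $\mathbb A_\pi$ have domain $D=D_\pi$ and, for each $p\in\pi$, the relations

- $R_p=\{(x,y,z,w)\in\mathbb Z_p^4: x-y+z-w=0\}\cup\{(x,x,x,x):x\notin \mathbb Z_p\}$,
- $T_p=\{(x,x+1):x\in\mathbb Z_p\}\cup\{(x,x):x\notin\mathbb Z_p\}$,
- $U_p=\{0_p\}\cup (D\setminus\mathbb Z_p)$, where $0_p$ is the zero of $\mathbb Z_p$.

**Lemma 3.** $\mathcal A_\pi=\operatorname{Pol}(\mathbb A_\pi)$.

*Proof.*

**Step 1: members of $\mathcal A_\pi$ preserve the relations.** Let $f\in\mathcal A_\pi$ be $n$-ary and apply it coordinatewise to $n$ tuples of one of the relations with index $p$. In each tuple all entries have the same color, so the argument vectors of $f$ (four for $R_p$, two for $T_p$, one for $U_p$) lie in a common $D_\kappa$. Let $q$ be the color of the values of $f$ on $D_\kappa$. If $q\ne p$, then $f$ depends only on $q$-colored coordinates, and there the tuples are constant, so the argument vectors agree. The result is a constant tuple with entry outside $\mathbb Z_p$, which lies in the relation. If $q=p$, then $f$ is a linear combination of $p$-colored coordinates with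 coefficient sum $1$. It preserves $x-y+z-w=0$; adding $1$ to all $p$-colored coordinates adds $1$ to the value; and it sends zeros to $0$. So the result is again in the relation.

**Step 2: for a polymorphism, on each $D_\kappa$ only one color matters.** Let $f\in\operatorname{Pol}(\mathbb A_\pi)$ be $n$-ary, $\kappa$ a coloring, $x\in D_\kappa$ and $f(x)\in\mathbb Z_p$. Let $y\in D_\kappa$ differ from $x$ only in $q$-colored coordinates. Then $(x,x,y,y)$ is coordinatewise in $R_q$: in $q$-colored coordinates because $x_i-x_i+y_i-y_i=0$, in the others because the tuple is constant outside $\mathbb Z_q$. Hence $(f(x),f(x),f(y),f(y))\in R_q$. For $q\ne p$ this tuple has an entry outside $\mathbb Z_q$, so it is constant and $f(y)=f(x)$. For $q=p$ it gives $f(y)\in\mathbb Z_p$. Changing one color class at a time, we see that on $D_\kappa$ all values lie in $\mathbb Z_p$ and depend only on $p$-colored coordinates.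

**Step 3: the color $p$ occurs in $\kappa$.** Otherwise $f$ is a constant $c\in\mathbb Z_p$ on $D_\kappa$. For $x\in D_\kappa$ the pair $(x,x)$ is coordinatewise in $T_p$, so $(c,c)\in T_p$, which is false since $c\ne c+1$.

**Step 4: $f$ is an average of the $p$-block.** If all $p$-colored coordinates of $x\in D_\kappa$ are $0$, then all coordinates lie in $U_p$, so $f(x)\in U_p\cap\mathbb Z_p=\{0\}$. Apply $R_p$ to four vectors with $p$-blocks $u,0,v,u+v$ and equal other coordinates: this gives $f(u)-0+f(v)-f(u+v)=0$, written in terms of $p$-blocks. So $f$ is additive, hence linear over $\mathbb Z_p$, in the $p$-block. Finally $T_p$ says that adding $1$ to all $p$-colored coordinates adds $1$ to the value, so the coefficient sum is $1$. $\square$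

**Lemma 4.** Let $G$ be a nontrivial finite group. $\mathcal A_\pi$ has a $G$-invariant member of arity $X_G$ if and only if $G$ has a proper subgroup $K$ whose index is divisible by no $p\in\pi$. Thus $\mathcal A_\pi\to\mathcal C_G$ if and only if every proper subgroup of $G$ has index divisible by some $p\in\pi$.

*Proof.* The last sentence follows from the first by Lemma 1.

**Step 1: if every index is divisible by a prime of $\pi$, one bad coloring kills all candidates.** Color each orbit $G/H\subseteq X_G$ by some $p\in\pi$ dividing $[G:H]$. This coloring $\kappa$ is $G$-invariant, so $D_\kappa$ is closed under $y\mapsto y\circ g$. Suppose $f$ is $G$-invariant and $f(y)=\sum_{\kappa(x)=p}a_xy_x$ on $D_\kappa$. Then $f(y\circ g)=\sum_{\kappa(x)=p}a_xy_{gx}=\sum_{\kappa(x)=p}a_{g^{-1}x}y_x$. By uniqueness of the coefficients, $a$ is constant on orbits. So $\sum a_x$ is a sum of terms $a_O|O|$ over orbits $O$ of color $p$, and $p\mid|O|$ for each. Hence $\sum a_x=0\ne1$ in $\mathbb Z_p$, a contradiction.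

**Step 2: given $K$, define $f$ on one $D_\kappa$ per orbit of colorings.** $G$ acts on colorings by $g\kappa=\kappa\circ g^{-1}$. We have $y\in D_{g\kappa}$ iff $y_{x}\in\mathbb Z_{\kappa(g^{-1}x)}$ for all $x$, iff $y_{gx}\in\mathbb Z_{\kappa(x)}$ for all $x$, iff $y\circ g\in D_\kappa$. Choose a representative $\kappa$ of each orbit of colorings, and let $S$ be its stabilizer.

If $S\ne G$, pick $x_\kappa\in X_G$ fixed by $S$ and put $f(y)=y_{x_\kappa}$ on $D_\kappa$. For $s\in S$ we have $f(y\circ s)=y_{sx_\kappa}=f(y)$.

If $S=G$, then $\kappa$ is constant on orbits; let $p$ be the color of the orbit $O=G/K$. As $p\nmid[G:K]$, we may put $f(y)=[G:K]^{-1}\sum_{x\in O}y_x\in\mathbb Z_p$ on $D_\kappa$. The coefficient sum is $1$, and $f(y\circ g)=f(y)$ for $g\in G$ because $g$ permutes $O$.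

**Step 3: transport to the whole orbit.** For $y\in D_{g\kappa}$ put $f(y)=f(y\circ g)$, where $y\circ g\in D_\kappa$. This is well defined: if $g'\kappa=g\kappa$, then $g'=gs$ with $s\in S$, and $y\circ g'=(y\circ g)\circ s$ has the same value as $y\circ g$ by Step 2. The form (5) persists: $(y\circ g)_x=y_{gx}$, and $gx$ has color $\kappa(x)$ under $g\kappa$. So $f\in\mathcal A_\pi$.

**Step 4: $f$ is $G$-invariant.** Let $y\in D_{g\kappa}$ and $h\in G$. Since $(y\circ h)\circ h^{-1}g=y\circ g\in D_\kappa$, we have $y\circ h\in D_{h^{-1}g\kappa}$, and $f(y\circ h)=f\big((y\circ h)\circ h^{-1}g\big)=f(y\circ g)=f(y)$. $\square$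

*Examples.* The proper subgroups of $C_6$ have index $6,3,2$, so $\mathcal A_{\{2,3\}}\to\mathcal C_{C_6}$, although $C_6$ is neither a $2$-group nor a $3$-group. The proper subgroups of $A_5$ have orders $1,2,3,4,5,6,10,12$, hence indices $60,30,20,15,12,10,6,5$. So $\mathcal A_{\{2,5\}}\to\mathcal C_{A_5}$ and $\mathcal A_{\{3,5\}}\to\mathcal C_{A_5}$, but $\mathcal A_{\{2,3\}}\not\to\mathcal C_{A_5}$, because of the index $5$.

## 5. Common upper bounds from $PSL(2,p)$

**Theorem A.** Let $\pi,\rho$ be disjoint finite sets of primes, each with at least two elements (for example $\{2,3\}$ and $\{5,7\}$). Then: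

1. There are infinitely many primes $p\ge 7$ such that $\mathcal C_{PSL(2,p)}$ is a common upper bound of $\mathcal A_\pi$ and $\mathcal A_\rho$.
2. If $\mathcal F$ is a clone on an $m$-element set with $\mathcal A_\pi\to\mathcal F$ and $\mathcal A_\rho\to\mathcal F$, and $p\ge 7$ is a prime with $|PSL(2,p)|>m!$, then $\mathcal F\not\to\mathcal C_{PSL(2,p)}$.

Hence $\overline{\mathbb A_\pi}$ and $\overline{\mathbb A_\rho}$ have no join, and $\mathfrak P_{\rm fin}$ is not a lattice.

The last sentence follows from 1 and 2. A join, represented by a clone $\mathcal F$ on $m$ points, would satisfy $\mathcal A_\pi,\mathcal A_\rho\to\mathcal F\to\mathcal C_{PSL(2,p)}$ for every $p$ as in 1. For large $p$ this contradicts 2.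

Why such groups? By Lemma 4 we need $G$ in which every proper subgroup has index divisible by a prime of $\pi$ and by a prime of $\rho$. Nontrivial solvable groups are excluded: they have a (normal) subgroup of prime index $q$, and $q$ is missing from $\pi$ or from $\rho$. The group $A_5$ is excluded in the same way by its subgroup $A_4$ of index $5$. In $PSL(2,p)$ we can arrange that one prime of $\pi$ divides $p-1$ to a high power and another divides $p+1$ to a high power. A proper subgroup containing the full contribution of both would have to see $p-1$ and $p+1$ at once, and there is none.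

We use Dickson's theorem (Huppert, *Endliche Gruppen I*, Hauptsatz II.8.27). For a prime $p\ge7$, $PSL(2,p)$ is simple of order $p(p^2-1)/2$, and each proper subgroup is of one of the following kinds:

- a subgroup of $\mathbb Z_p\rtimes\mathbb Z_{(p-1)/2}$;
- cyclic or dihedral of order dividing $p-1$ or $p+1$;
- isomorphic to $A_4$, $S_4$ or $A_5$.

So a proper subgroup is solvable or isomorphic to $A_5$, and its order divides one of
$$\tfrac{p(p-1)}2,\quad p-1,\quad p+1,\quad 24,\quad 60. \tag{6}$$

*Proof of Theorem A(1).*

**Step 1: choose $p$.** Choose $r\ne s$ in $\pi$ and $r'\ne s'$ in $\rho$. These four primes are distinct, because $\pi\cap\rho=\emptyset$. By the Chinese remainder theorem the congruences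
$$p\equiv1\pmod{(rr')^5},\qquad p\equiv-1\pmod{(ss')^5}$$
define a residue class modulo $(rr'ss')^5$, coprime to the modulus. By Dirichlet's theorem it contains infinitely many primes $p\ge7$. Let $G=PSL(2,p)$ for such a $p$.

**Step 2: $r^5$ and $s^5$ divide $|G|=p(p-1)(p+1)/2$.** For odd primes this is clear, since $r^5\mid p-1$ and $s^5\mid p+1$. For the prime $2$, one of $p\pm1$ is divisible by $32$ and the other by $2$, so $(p-1)(p+1)/2$ is divisible by $32$.

**Step 3: no proper subgroup has index prime to $rs$.** Suppose $K<G$ is proper and its index is divisible by neither $r$ nor $s$. Then $r^5s^5$ divides $|K|$. Go through (6).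

- If $|K|$ divides $p(p-1)/2$ or $p-1$, then $s^5\mid p(p-1)$. As $s\mid p+1$ we have $s\ne p$, so $s^5\mid p-1$. Also $s^5\mid p+1$, so $s^5\mid2$, a contradiction.
- If $|K|$ divides $p+1$, then $r^5$ divides both $p+1$ and $p-1$, so $r^5\mid2$, a contradiction.
- $|K|\mid24$ or $|K|\mid60$ is impossible, since $r^5s^5\ge2^5\cdot3^5>60$.

**Step 4: conclude.** So every proper subgroup of $G$ has index divisible by a prime of $\pi$, and by the same argument with $r',s'$ by a prime of $\rho$. By Lemma 4, $\mathcal A_\pi\to\mathcal C_G$ and $\mathcal A_\rho\to\mathcal C_G$. $\square$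

## 6. Operations forced in a common upper bound

We turn to Theorem A(2). Let $\mathcal F_0$ be a clone on an $m$-element set with $\mathcal A_\pi,\mathcal A_\rho\to\mathcal F_0$, and let $G=PSL(2,p)$ be large. By Lemma 1 we must show that $\mathcal F_0$ has a $G$-invariant member of arity $X_G$. The obvious way to get invariant members of $\mathcal F_0$ is to transport them from $\mathcal A_\pi$ or $\mathcal A_\rho$. For the groups of Section 5 this cannot work: both clones map to $\mathcal C_G$, so by Lemma 1 neither has an invariant member to transport. The operation has to be made inside $\mathcal F_0$, from operations that come from $\mathcal A_\pi$ and operations that come from $\mathcal A_\rho$. The plan is to view the members of arity $X_G$ as a finite *algebra* on which $G$ acts by automorphisms, and to prove that $G$ has a fixed point there.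

**Reduction to an idempotent clone.** The purpose is to replace $\mathcal F_0$ by a clone $\mathcal F$ on at most $m$ points whose members are idempotent, with $\mathcal A_\pi,\mathcal A_\rho\to\mathcal F\to\mathcal F_0$. Let $e\in\mathcal F_0$ be unary with image of minimal size. Some power of $e$ is idempotent under composition, and its image is contained in that of $e$, so by minimality has the same size; so we may assume $e^2=e$. Let $M$ be the image of $e$; then $e|_M=\mathrm{id}$. Put
$$\mathcal F_1=\{(e\circ f)|_M: f\in\mathcal F_0\}.$$
This is a clone on $M$. It contains the projections since $e|_M=\mathrm{id}$, and $(ef)(eg_1,\dots,eg_n)=e\circ\big(f(eg_1,\dots,eg_n)\big)$. Its unary members are permutations of $M$: the image of $(ef)|_M$ is the image of $efe\in\mathcal F_0$, which has at least $|M|$ elements. Let $\mathcal F$ be the clone of idempotent members of $\mathcal F_1$. There are three minor-preserving maps.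

- $\mathcal F_0\to\mathcal F_1$, $f\mapsto(ef)|_M$. It only composes on the outside and restricts, so it respects minors.
- $\mathcal F_1\to\mathcal F$, $f\mapsto\hat f^{-1}\circ f$, where $\hat f(x)=f(x,\dots,x)$. Here $\hat f$ is a unary member of $\mathcal F_1$, so a permutation, and $\hat f^{-1}$ is a power of it, hence in $\mathcal F_1$. The result is idempotent. Minors are respected since $\widehat{f^\sigma}=\hat f$.
- $\mathcal F\to\mathcal F_0$, $g\mapsto g(e(x_1),\dots,e(x_n))$. For $g=(ef)|_M$ this is $ef(e(x_1),\dots,e(x_n))\in\mathcal F_0$.

From now on we work with $\mathcal F$, an idempotent clone on $M$ with $|M|\le m$, $\mathcal A_\pi,\mathcal A_\rho\to\mathcal F$ and $\mathcal F\to\mathcal F_0$.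

**Three kinds of operations in $\mathcal F$.** The purpose is to collect what the two maps into $\mathcal F$ give directly.

(O1) *$\mathcal F$ contains $d$ with $d(x,y,y)=x=d(y,y,x)$.* First, $\mathcal A_\pi$ contains such an operation: let $d(x,y,z)=x-y+z$ if $x,y,z$ have the same color; $d(x,y,z)=z$ if $x,y$ have the same color but $z$ does not; and $d(x,y,z)=x$ in all other cases. On each $D_\kappa$ this has the form (5). If $x,y$ have the same color, then $d(x,y,y)=x-y+y=x$ and $d(y,y,x)=y-y+x=x$. If they have different colors, then $d(x,y,y)=x$ by the third rule and $d(y,y,x)=x$ by the second. The identities $d(x,y,y)=d(x,x,x)=d(y,y,x)$ are equalities of minors, so they hold for the image of $d$ in $\mathcal F$, and there $d(x,x,x)=x$ by idempotence.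

(O2) *For every prime $q$, $\mathcal F$ contains a $q$-ary $c$ with $c(x_1,\dots,x_q)=c(x_2,\dots,x_q,x_1)$.* As $\pi\cap\rho=\emptyset$, one of $\pi,\rho$ does not contain $q$. Apply Lemma 4 to that set with $G=C_q$, $K=1$, of index $q$; recall $X_{C_q}=C_q$. Map the invariant member to $\mathcal F$.

(O3) *$\mathcal F$ has an $A_5$-invariant member of arity $X_{A_5}$.* One of $\pi,\rho$ does not contain $5$. Apply Lemma 4 to that set with $G=A_5$ and $K=A_4$, of index $5$. Map the invariant member to $\mathcal F$.

Disjointness of $\pi$ and $\rho$ enters (O2) and (O3): each time a prime blocks one of the two clones, the other supplies the operation.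

## 7. Distributive congruence lattices and small simple algebras

View $M$ as an algebra $\mathbf M=(M;\mathcal F)$, with every member of $\mathcal F$ as a basic operation. Let $\mathcal K$ be the class of all algebras isomorphic to quotients of (nonempty) subalgebras of finite powers of $\mathbf M$; all of them are finite. A *congruence* of an algebra is an equivalence relation preserved by all basic operations; congruences form a lattice, with smallest element $0$ (equality) and largest element $1$. We use the following.

- $\mathcal K$ is closed under quotients, and under subalgebras: a subalgebra of $T/\psi$ is a quotient of its preimage in $T$.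
- Every identity of $\mathbf M$ holds in every member of $\mathcal K$, so the identities of (O1), (O2), (O3) and idempotence are available everywhere.
- By idempotence, one-element subsets and blocks of congruences are subalgebras.

**Congruences permute.** Let $\alpha,\beta$ be congruences of a member of $\mathcal K$ and $a\,\alpha\,b\,\beta\,c$. Then
$$a=d(a,b,b)\;\beta\;d(a,b,c)\;\alpha\;d(b,b,c)=c .$$
So $\alpha\circ\beta\subseteq\beta\circ\alpha$, and by symmetry the two are equal; hence $\alpha\vee\beta=\alpha\circ\beta$.

**Congruence lattices are modular.** Let $\alpha\le\gamma$ and $(x,z)\in(\alpha\vee\beta)\wedge\gamma$, say $x\,\alpha\,y\,\beta\,z$. Then $(y,x)\in\alpha\le\gamma$ and $(x,z)\in\gamma$, so $(y,z)\in\beta\wedge\gamma$ and $(x,z)\in\alpha\vee(\beta\wedge\gamma)$.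

We shall need distributivity. What could go wrong is seen in $\mathbb Z_2^2$ with affine operations: the three congruences with blocks "$x=$ const", "$y=$ const", "$x+y=$ const" have pairwise meet $0$ and pairwise join $1$, which contradicts the distributive law. The next proof shows that any failure produces an abelian group in this way, and the cyclic operations (O2) exclude abelian groups.

**Lemma 5.** Members of $\mathcal K$ have distributive congruence lattices.

*Proof.* Suppose not.

**Step 1: find a copy of $M_3$ and localize it.** By Birkhoff's theorem, a modular nondistributive lattice contains a sublattice $M_3$: congruences $\delta<\alpha_1,\alpha_2,\alpha_3<\varepsilon$ with pairwise meets $\delta$ and pairwise joins $\varepsilon$. Factoring by $\delta$ we may assume $\delta=0$. Let $B$ be a block of $\varepsilon$ with $|B|>1$; it is a subalgebra, so in $\mathcal K$. Put $\beta_i=\alpha_i\cap B^2$. For $i\ne j$ we have $\beta_i\cap\beta_j=0$. Also $\beta_i\circ\beta_j=B^2$: for $x,z\in B$ we have $(x,z)\in\varepsilon=\alpha_i\circ\alpha_j$, say $x\,\alpha_i\,y\,\alpha_j\,z$, and $y\in B$ because $\alpha_i\le\varepsilon$. So the homomorphism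 $B\to B/\beta_i\times B/\beta_j$ is injective (by the meet) and surjective (by the composition), hence an isomorphism.

**Step 2: coordinates.** Let $P,Q,R$ be $B/\beta_1,B/\beta_2,B/\beta_3$, and let $r:P\times Q\cong B\to R$ be the resulting homomorphism. For fixed $q\in Q$, the elements of $B$ with $Q$-class $q$ correspond bijectively to $P$ (as $B\cong P\times Q$) and to $R$ (as $B\cong Q\times R$). So $r(\cdot,q):P\to R$ is a bijection, and likewise each $r(p,\cdot):Q\to R$.

**Step 3: an addition on $R$.** Fix $o\in B$ with classes $p_0,q_0,r_0$. Since $\{p_0\}$ and $\{q_0\}$ are subalgebras, $\lambda=r(\cdot,q_0):P\to R$ and $\mu=r(p_0,\cdot):Q\to R$ are homomorphisms, hence isomorphisms. Put $0=r_0$ and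
$$x+y=r(\lambda^{-1}x,\mu^{-1}y)\qquad(x,y\in R).$$
Then $+:R^2\to R$ is a homomorphism of algebras. As $\lambda^{-1}0=p_0$ and $\mu^{-1}0=q_0$, we have $x+0=\lambda(\lambda^{-1}x)=x$ and $0+x=\mu(\mu^{-1}x)=x$. By Step 2, all maps $x\mapsto x+y$ and $y\mapsto x+y$ are bijections.

**Step 4: it is an abelian group.** That $+$ is a homomorphism means that every basic operation commutes with $+$. For $d$ this gives
$$x+y=d(x,0,0)+d(0,0,y)=d(x+0,0+0,0+y)=d(x,0,y),$$
and then
$$(x+y)+(z+w)=d(x+y,0+0,z+w)=d(x,0,z)+d(y,0,w)=(x+z)+(y+w).$$
With $x=w=0$ this is $y+z=z+y$. With $z=0$ it is $(x+y)+w=x+(y+w)$. With the bijective translations, $(R,+)$ is a finite abelian group. It is nontrivial: $|R|=1$ would give $\beta_3=B^2$, so $\beta_1=\beta_1\cap\beta_3=0$ and $\beta_2=0$, and $\beta_1\circ\beta_2=0\ne B^2$.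

**Step 5: contradiction with a cyclic operation.** Every $f\in\mathcal F$ satisfies $f(x+y)=f(x)+f(y)$ for tuples $x,y$ over $R$, so $f$ is a group homomorphism and $f(x)=\sum_i\varphi_i(x_i)$ with $\varphi_i\in\operatorname{End}(R,+)$. By idempotence $\sum_i\varphi_i=\mathrm{id}$. Let $q$ be a prime dividing $|R|$ and take $f=c$ from (O2). Cyclicity makes all $\varphi_i$ equal to one $\varphi$, so $q\varphi=\mathrm{id}$. Then every $x\in R$ equals $q\varphi(x)\in qR$, that is, $R/qR=0$. But $q$ divides $|R|$, so multiplication by $q$ is not injective on $R$, hence not surjective, and $R/qR\ne0$. This is a contradiction. $\square$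

An algebra is *simple* if it has at least two elements and its only congruences are $0$ and $1$.

**Lemma 6.** A simple algebra in $\mathcal K$ has at most $|M|$ elements.

*Proof.* Let it be isomorphic to $T/\psi$ with $T\le\mathbf M^k$; then $\psi$ is a maximal congruence of $T$ (maximal among congruences other than $1$). Let $\eta_1,\dots,\eta_k$ be the kernels of the projections of $T$ to the $k$ factors, so $\bigcap\eta_i=0$. By distributivity
$$\psi=\psi\vee\bigcap_i\eta_i=\bigcap_i(\psi\vee\eta_i).$$
So some $\psi\vee\eta_i\ne1$. By maximality $\psi\vee\eta_i=\psi$, that is, $\eta_i\le\psi$. Hence $|T/\psi|\le|T/\eta_i|\le|M|$. $\square$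

## 8. Fixed points of groups acting on $\mathcal K$

**Definition (good group).** A finite group $H$ is *good* if, whenever $H$ acts by automorphisms on some $U\in\mathcal K$, it has a fixed point in $U$.

*Example.* $C_2$ is good: let $h$ be its generator and $b$ a commutative binary operation from (O2). For any $u\in U$, $h\,b(u,hu)=b(hu,u)=b(u,hu)$.

**Lemma 7.** Finite solvable groups and $A_5$ are good.

*Proof.*

**Step 1: solvable $H$, by induction on $|H|$.** The trivial group is good. For $H\ne1$ let $N\lhd H$ have prime index $q$, and let $h$ generate $H$ modulo $N$. By induction there is $u\in U$ fixed by $N$. Each $h^iu$ is fixed by $N$, since $nh^iu=h^i(h^{-i}nh^i)u=h^iu$ for $n\in N$. Also $h^qu=u$, since $h^q\in N$. Let $v=c(u,hu,\dots,h^{q-1}u)$ with $c$ from (O2). All arguments are fixed by $N$, so $v$ is. And $hv=c(hu,\dots,h^{q-1}u,u)=v$ by cyclicity. So $v$ is fixed by $H$.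

**Step 2: $A_5$.** Let $A_5$ act on $U\in\mathcal K$. Every proper subgroup $H$ of $A_5$ is solvable, so by Step 1 it fixes some $u_H\in U$. Then $gH\mapsto gu_H$ is well defined and gives an $A_5$-equivariant map $t:X_{A_5}\to U$, that is, $g\circ t=t\circ g$. View $t$ as an argument tuple for the operation $e$ from (O3). For $g\in A_5$,
$$g\,e(t)=e(g\circ t)=e(t\circ g)=e(t);$$
the first equality holds because $g$ is an automorphism, the last because $e$ is $A_5$-invariant. $\square$

For $PSL(2,p)$ there is no invariant operation at hand, and the size of $G$ must be used. It acts trivially on small sets, and Lemma 6 says that simple algebras are small. What remains is to see how algebras that are not simple are assembled.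

**Lemma 8.** Let $G$ be a finite nonabelian simple group with $|G|>|M|!$ all of whose proper subgroups are good. Then $G$ is good.

*Proof.* Suppose not. Let $U\in\mathcal K$ be of minimal size carrying a $G$-action by automorphisms without fixed points. Clearly $|U|\ge2$.

**Step 1: the only $G$-invariant congruences of $U$ are $0$ and $1$.** Let $\theta\ne0$ be a $G$-invariant congruence. Then $G$ acts on $U/\theta\in\mathcal K$, which is smaller than $U$, so it has a fixed point there. This is a $G$-invariant block $B$ of $\theta$, and $B$ is a subalgebra. If $B\ne U$, then by minimality $G$ has a fixed point in $B$, a contradiction. So $B=U$ and $\theta=1$.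

**Step 2: the conjugates of a maximal congruence.** Let $\psi$ be a maximal congruence of $U$, and let $\psi=\psi_1,\dots,\psi_k$ be its distinct conjugates under $G$, where $g\psi=\{(gx,gy):(x,y)\in\psi\}$. All are maximal. Their intersection is $G$-invariant and not $1$, so by Step 1 it is $0$.

**Step 3: the case $k=1$.** Then $\psi=0$, so $U$ is simple and $|U|\le|M|$ by Lemma 6. As $|G|>|M|!\ge|\operatorname{Sym}(U)|$, the homomorphism $G\to\operatorname{Sym}(U)$ is not injective. Since $G$ is simple, it is trivial. Then every point of $U$ is fixed, a contradiction.

**Step 4: the case $k>1$, one invariant family of blocks.** The stabilizer $G_1$ of $\psi$ is a proper subgroup, hence good. It acts on $U/\psi\in\mathcal K$ by automorphisms, so it fixes a block $s$ of $\psi$. Write $\psi_i=g_i\psi$ and put $s_i=g_is$, a block of $\psi_i$. Another choice of $g_i$ has the form $g_ih$ with $h\in G_1$, and $g_ihs=g_is$, so $s_i$ depends only on $\psi_i$. If $g\psi_i=\psi_j$, then $gs_i=gg_is=s_j$. So $G$ permutes $\{s_1,\dots,s_k\}$.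

**Step 5: the blocks meet.** For $2\le i\le k$ put $\theta_i=\bigcap_{j<i}\psi_j$. Distinct maximal congruences join to $1$, so by distributivity (Lemma 5)
$$\psi_i\vee\theta_i=\bigcap_{j<i}(\psi_i\vee\psi_j)=1,$$
and since congruences permute, $\theta_i\circ\psi_i=U^2$. We show by induction on $i$ that $s_1\cap\dots\cap s_i\ne\emptyset$. For $i=1$ this is clear. Given $u'\in s_1\cap\dots\cap s_{i-1}$ and $w\in s_i$, choose $u$ with $u'\,\theta_i\,u\,\psi_i\,w$. Then $u\,\psi_j\,u'$ for $j<i$, so $u\in s_j$; and $u\in s_i$.

**Step 6: the fixed point.** So there is $u\in s_1\cap\dots\cap s_k$, and it is unique, since $\bigcap\psi_i=0$. For $g\in G$ the element $gu$ also lies in all $s_i$, because $G$ permutes them. Hence $gu=u$, a contradiction. $\square$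

Distributivity is really used in Step 5. In $\mathbb Z_2^2$ with affine operations, the blocks $x=0$, $y=0$, $x+y=1$ of three maximal congruences meet pairwise, but no point lies in all three.

*Proof of Theorem A(2).* Let $p\ge7$ be prime, $G=PSL(2,p)$ and $|G|>m!\ge|M|!$. By Dickson's theorem $G$ is simple, and it is nonabelian; its proper subgroups are solvable or isomorphic to $A_5$, hence good by Lemma 7. So $G$ is good by Lemma 8.

Consider $\mathcal F^{(X_G)}\subseteq M^{M^{X_G}}$. It is nonempty, as it contains projections. It is a subalgebra of a finite power of $\mathbf M$: for $h\in\mathcal F$ of arity $n$ and $f_1,\dots,f_n\in\mathcal F^{(X_G)}$, the composition $h(f_1,\dots,f_n)$ is again in $\mathcal F^{(X_G)}$. So it belongs to $\mathcal K$. The group $G$ acts on it by $f\mapsto f^g$, and these are automorphisms since $h(f_1,\dots,f_n)^g=h(f_1^g,\dots,f_n^g)$. As $G$ is good, there is a fixed point, that is, a $G$-invariant member of $\mathcal F$ of arity $X_G$. The minor-preserving map $\mathcal F\to\mathcal F_0$ sends it to a $G$-invariant member of $\mathcal F_0$. By Lemma 1, $\mathcal F_0\not\to\mathcal C_G$. $\square$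

This proves Theorem A: $\mathfrak P_{\rm fin}$ is not a lattice. For example, $\overline{\mathbb A_{\{2,3\}}}$ and $\overline{\mathbb A_{\{5,7\}}}$ have no join.

## 9. Descending chains, infinitely many pairs, and the role of two primes

**Theorem B.**

1. For $\pi,\rho$ as in Theorem A, the set of common upper bounds of $\overline{\mathbb A_\pi},\overline{\mathbb A_\rho}$ has no minimal element. Every common upper bound starts an infinite strictly descending chain of common upper bounds.
2. There is an infinite set of elements of $\mathfrak P_{\rm fin}$, all represented by structures with finite signature and relations of arity $\le4$, no two of which have a join.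
3. The sub-poset of $\mathfrak P_{\rm fin}$ of classes represented by finite-signature structures is not a lattice either.
4. For disjoint finite nonempty sets of primes $\pi,\rho$ the following are equivalent: (a) $|\pi|,|\rho|\ge2$; (b) some nontrivial finite group $G$ satisfies $\mathcal A_\pi\to\mathcal C_G$ and $\mathcal A_\rho\to\mathcal C_G$; (c) there are infinitely many such simple $G$, and no common upper bound of $\mathcal A_\pi,\mathcal A_\rho$ on a finite set lies below infinitely many of the $\mathcal C_{PSL(2,p)}$, $p$ prime.

*Proof.*

**Part 1: descend by taking meets.** Let $\mathcal F$ be a common upper bound, on $m$ points. By Theorem A(1) there is a prime $p\ge7$ with $|PSL(2,p)|>m!$ such that $G=PSL(2,p)$ satisfies $\mathcal A_\pi,\mathcal A_\rho\to\mathcal C_G$, and by Theorem A(2), $\mathcal F\not\to\mathcal C_G$. Then $\mathcal F\times\mathcal C_G$ is a clone on a finite set. By the meet property it is a common upper bound, and it lies below $\mathcal F$. It lies strictly below: $\mathcal F\to\mathcal F\times\mathcal C_G$ would give $\mathcal F\to\mathcal C_G$. Iterate.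

**Part 2: use disjoint pairs of primes.** Take $\mathbb A_{\{2,3\}},\mathbb A_{\{5,7\}},\mathbb A_{\{11,13\}},\dots$, running through the primes in consecutive disjoint pairs, and apply Theorem A to any two of them. The relations $R_p,T_p,U_p$ have arities $4,2,1$. The classes are distinct, since two equal classes would have a join.

**Part 3: check the signatures.** The structures $\mathbb A_\pi$, $\mathbb A_\rho$ and $(X_G;\text{graphs of }g\in G)$ have finite signatures, so the common upper bounds of Theorem A(1) lie in the sub-poset. Theorem A(2) covers all common upper bounds on finite domains, in particular those in the sub-poset. So the argument after Theorem A applies there.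

**Part 4: one prime is too few for this method.** (a)$\Rightarrow$(c): the first half of (c) is Theorem A(1), as $PSL(2,p)$ is simple for $p\ge7$. For the second half, by Theorem A(2) a common upper bound on $m$ points can lie below $\mathcal C_{PSL(2,p)}$ only if $p<7$ or $|PSL(2,p)|\le m!$, which leaves finitely many $p$. (c)$\Rightarrow$(b) is immediate. (b)$\Rightarrow$(a): suppose (b) holds and, for instance, $\pi=\{p\}$. By Lemma 4 every proper subgroup of $G$ has index divisible by $p$. A Sylow $p$-subgroup has index prime to $p$, so it equals $G$. Thus $G\ne1$ is a $p$-group and has a subgroup of index $p$. Since $p\notin\rho$, this index is divisible by no prime of $\rho$, so $\mathcal A_\rho\not\to\mathcal C_G$ by Lemma 4, a contradiction. The case $|\rho|=1$ is symmetric. $\square$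

Part 4 concerns only the existence of upper bounds of the form $\mathcal C_G$. For the pair $\mathcal L_2=\mathcal A_{\{2\}}$, $\mathcal L_3=\mathcal A_{\{3\}}$ with which we began, it says that no $\mathcal C_G$ lies above both, as (4) already showed; it does not determine the join when $|\pi|=1$ or $|\rho|=1$.
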